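# A Suslinian dendroid in the plane whose endpoints form a connected set

## 1. Collapsing the region under a graph: Theorem A

**Theorem A.** For an upper semicontinuous function $h:[0,1]\to[0,1]$ put
$$W=\{(x,t):0\le x\le 1,\ 0\le t\le h(x)\},\qquad H_t=\{x\in[0,1]:h(x)\ge t\}\quad(0\le t\le 1),$$
let $X_h$ be the quotient of $W$ in which each set $J\times\{t\}$, with $J$ a connected component of $H_t$, is identified to a point, and let $D$ be the set of discontinuities of $h$. Consider the following conditions.

* (N) For every non-degenerate interval $I\subset[0,1]$ and every $x\in I$ there is $y\in I$ with $h(y)<h(x)$.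
* (L) For every $x\in[0,1)$ there are $y_n\downarrow x$, and for every $x\in(0,1]$ there are $y_n\uparrow x$, with $y_n\neq x$ and $h(y_n)\to h(x)$.
* (D) $D$ is countable.

There is an upper semicontinuous $h:[0,1]\to(0,1]$ with $\inf h=0$ satisfying (N), (L) and (D), and for every such $h$ the space $X_h$ is a Suslinian Bellamy dendroid.

In particular, *there exists a Bellamy dendroid that is Suslinian.* That sentence answers the question we are concerned with, which is posed in David S. Lipham, "Endpoints of smooth plane dendroids", arXiv:2405.01706 (2024): is there a Suslinian Bellamy dendroid? The rest of the theorem is a recipe. Draw the graph of $h$, fill in the region below it, and squeeze every horizontal segment that you see in the filled region to a point. The three conditions tell you which graphs to draw.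

The next section explains the words in the conclusion and Section 3 explains the recipe. After that we prove everything.

## 2. Dendroids, endpoints, and the Suslinian property

A *continuum* is a compact connected metric space; a subcontinuum is a subset that is a continuum, and single points are allowed. An *arc* is a space homeomorphic to $[0,1]$. A continuum is *hereditarily unicoherent* if the intersection of any two of its subcontinua is connected.

**Definition (dendroid).** A dendroid is an arcwise connected, hereditarily unicoherent continuum. Equivalently, it is a hereditarily arcwise connected continuum containing no simple closed curve. For points $x,y$ of a dendroid $X$, the unique arc (or point) in $X$ joining them is written $[x,y]$. A plane dendroid is a dendroid embedded in $\mathbb R^2$.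

A circle is not a dendroid: two arcs covering it can meet in two points. The letter T is one.

**Definition (smooth).** A dendroid $X$ is smooth if there is a point $p\in X$ such that whenever $x_n\to x$ in $X$, the arcs $[p,x_n]$ converge to $[p,x]$ in the Hausdorff metric. (Recall that compact sets $A_n$ converge to $A$ in this metric if for each $\varepsilon>0$, for all large $n$, each of $A_n$, $A$ lies in the $\varepsilon$-neighbourhood of the other.)

*Example (harmonic fan).* Let $L_0$ be the straight segment from $(0,0)$ to $(1,0)$, let $L_n$ be the one from $(0,0)$ to $(1,1/n)$, and let $X=\bigcup_{n\ge0}L_n$. With $p=(0,0)$, the arc $[p,x]$ is the straight segment from $p$ to $x$, so $X$ is smooth at $p$. The choice of $p$ matters. With $p'=(1,0)$ and $x_n=(1,1/n)\to p'$, every arc $[p',x_n]$ passes through $(0,0)$, so these arcs do not converge to $[p',p']=\{p'\}$.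

**Definition (endpoint).** A point $e\in X$ is an endpoint of $X$ if $e$ is an endpoint of every arc in $X$ that contains $e$. The set of endpoints is $E(X)$.

In the harmonic fan, $E(X)=\{(1,0)\}\cup\{(1,1/n):n\ge1\}$.

**Definition (Bellamy dendroid).** A Bellamy dendroid is a non-degenerate smooth plane dendroid $X$ whose endpoint set $E(X)$ is connected.

The harmonic fan shows how odd this is: one expects the tips of a tree-like object to be scattered. Such dendroids do exist: Bellamy constructed a smooth plane dendroid with connected endpoint set.

**Definition (Suslinian).** A continuum is Suslinian if every collection of pairwise disjoint non-degenerate subcontinua of it is countable.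

*Examples.* An arc is Suslinian, because disjoint non-degenerate subintervals of $[0,1]$ contain different rational numbers. The harmonic fan is Suslinian for a similar reason. A non-degenerate subcontinuum contains an arc, hence a non-degenerate piece of some leg $L_n$, hence a point with rational first coordinate on one of the legs. There are only countably many such points, and disjoint subcontinua use different ones. On the other hand, the *Cantor fan* (the cone over a Cantor set) is not Suslinian: the upper halves of its legs are uncountably many disjoint arcs.

The argument for the fan is the one we shall use later: to prove that a continuum is Suslinian, find a countable set that meets every non-degenerate subcontinuum.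

Now the tension in the question is visible. A connected metric space with more than one point is uncountable, since the distance from one of its points takes all values in a non-degenerate interval. So a connected $E(X)$ with more than one point supplies uncountably many arcs $[p,e]$, $e\in E(X)$. If uncountably many of them had pairwise disjoint terminal pieces, $X$ would not be Suslinian. So in a Suslinian Bellamy dendroid almost all of the branching must go on arbitrarily close to the endpoints.

Two known facts form the background. Each endpoint of a smooth plane dendroid $X$ is arcwise accessible from $\mathbb R^2\setminus X$, with at most one exception. And if $X$ is a Suslinian smooth plane dendroid, then either $E(X)$ is zero-dimensional or $X$ contains a Bellamy dendroid. We do not use these facts. Theorem A says that the second alternative in the last one cannot be omitted: our $E(X_h)$ is connected with more than one point, so it is not zero-dimensional.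

We shall use the following elementary observation twice.

**Observation.** A non-empty countable compact metric space has an isolated point.

Indeed, the space is the union of its countably many closed singletons, so by Baire's theorem one of them has non-empty interior.

## 3. Small cases, and what (N), (L) and (D) control

Recall that $h$ is upper semicontinuous (usc) if $\limsup_{y\to x}h(y)\le h(x)$ for every $x$. In this case $W$ is compact: if $(x_n,t_n)\in W$ converge to $(x,t)$, then $t=\lim t_n\le\limsup h(x_n)\le h(x)$. So each $H_t$ is compact too, and its components are compact intervals, possibly degenerate. Note that $(x,t)\in W$ iff $x\in H_t$, that $H_0=[0,1]$, and that $H_s\subset H_t$ for $t\le s$. Write $q:W\to X_h$ for the quotient map. The *height* $t$ of a point $q(x,t)$ is well defined. The whole bottom edge becomes one point $p=q([0,1]\times\{0\})$.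

*Constant function.* If $h=1$, every $H_t$ is $[0,1]$, every horizontal section collapses, and $X_h$ is an arc.

*Valleys are branch points.* Let $h$ be piecewise linear through $(0,1),(\frac14,\frac12),(\frac12,1),(\frac34,0),(1,1)$. For $0<t\le\frac12$ the components of $H_t$ are $[0,\frac{3-t}4]$ and $[\frac{3+t}4,1]$. For $\frac12<t\le1$ they are $[0,\frac{1-t}2]$, $[\frac t2,\frac{3-t}4]$ and $[\frac{3+t}4,1]$. So $X_h$ is a tree: from $p$ two branches go up, and the left one splits in two at height $\frac12$. The valley at $\frac14$ of height $\frac12$ has become a branch point of height $\frac12$, and the three peaks have become the three endpoints. Most points of the graph did not become endpoints. For instance $(\frac18,\frac34)$ has been glued to $[0,\frac18]\times\{\frac34\}$ and lies inside a branch.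

*Fans.* If $S\subset[0,1]$ is compact and non-empty and $h$ is $1$ on $S$ and $0$ elsewhere, then $h$ is usc. If moreover $S$ contains no non-degenerate interval, the components of $H_t=S$, $t>0$, are single points, and $X_h$ is the cone over $S$. For $S=\{0\}\cup\{1/n\}$ this is the harmonic fan. For $S$ a Cantor set it is the Cantor fan. In the second case $D=S$ is uncountable, and $X_h$ is not Suslinian.

*A countable dense set of peaks.* Let $h(x)=1/k$ if $x$ is rational with denominator $k$ in lowest terms, and $h(x)=0$ otherwise. For $t>0$ the set $H_t$ is finite. So $X_h$ consists of countably many legs meeting only in $p$, and $E(X_h)$ is the countable set of their tips. It is not connected. All the graph points over irrationals have been glued to $p$.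

The last two pictures suggest what to ask for. A point $(x,h(x))$ of the graph is glued to nothing exactly when $\{x\}$ is a component of $H_{h(x)}$, that is, when no non-degenerate interval around $x$ (with $x$ possibly an end of it) lies in $H_{h(x)}$. This is condition (N) at $x$. So (N) should make the endpoint set a copy of the *whole* graph, and the question "is $E(X_h)$ connected?" becomes "is the graph of $h$ connected?". The Cantor fan suggests that (D) decides the Suslinian property.

These demands pull against one another. Condition (N) says that $h$ attains no minimum on any non-degenerate interval. A continuous function on $[a,b]$ attains its minimum, so under (N) the set $D$ meets every non-degenerate interval $[a,b]$: it is dense. We need $D$ dense, $D$ countable, and the graph nevertheless connected. Condition (L) is the local requirement for the last: every point of the graph is a limit of points of the graph from each available side. A single discontinuity can satisfy it: $h(0)=1$, $h(x)=\sin^2(1/x)$ for $x>0$ is usc at $0$, jumps down near $0$, and still satisfies (L) at $0$. We shall have to do this at every point of a dense set at once.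

Here are the precise statements that go with Theorem A. A function is *Darboux* if it maps intervals to intervals. A continuum is *rational* if it has a base of open sets with countable boundaries; an arc, for example, has a base of intervals with at most two boundary points.

**Theorem B.** Let $h:[0,1]\to[0,1]$ be usc with $\inf h=0$ and (N). Then $X_h$ is a smooth plane dendroid and $E(X_h)$ is homeomorphic to the graph of $h$. Moreover $X_h$ is Suslinian iff $D$ is countable; and if $D$ is countable, then $E(X_h)$ is connected iff (L) holds iff $h$ is Darboux.

**Theorem C.** Let $h$ be as in Theorem A and $X=X_h$. Then $E(X)$ is dense in $X$, $X\setminus E(X)$ is a countable union of arcs, and $X\setminus K$ is connected for every countable closed $K\subset X$. In particular $X$ is not rational.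

## 4. $X_h$ is a smooth plane dendroid

In this section $h:[0,1]\to[0,1]$ is any usc function. Write $X=X_h$.

**Step 1: $X$ is a plane continuum.** The purpose is to realize $X$ inside $\mathbb R^2$; this also shows that $X$ is metrizable. The tool is R. L. Moore's theorem: the quotient of the plane by an upper semicontinuous decomposition into continua that do not separate the plane is homeomorphic to the plane.

Let $\mathcal G$ consist of the sets $J\times\{t\}$ ($J$ a component of $H_t$, $0\le t\le1$) and the singletons of $\mathbb R^2\setminus W$. Its elements are points or segments, so they are continua not separating the plane. We check first that the equivalence relation is closed. Let $a_n,b_n\in g_n\in\mathcal G$ with $a_n\to a$, $b_n\to b$. If $a_n=b_n$ for almost all $n$, then $a=b$. Otherwise $a_n\ne b_n$ for infinitely many $n$. For those $n$ the element $g_n$ is a horizontal segment in $W$, so the horizontal segment from $a_n$ to $b_n$ lies in the closed set $W$. In the limit the horizontal segment from $a$ to $b$, at height $t$ say, lies in $W$. So its projection is a connected subset of $H_t$ and lies in one component. Hence $a$ and $b$ are in the same element of $\mathcal G$.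

Upper semicontinuity means: if $g\in\mathcal G$ and $G\supset g$ is open, then all elements passing close enough to $g$ lie in $G$. If this failed, there would be $a_n,b_n\in g_n$ with $a_n\to a\in g$ and $b_n\notin G$. Since elements have diameter at most $1$, the $b_n$ are bounded, and a subsequence converges to some $b\notin G$. But $b$ is in the same element as $a$, namely $g\subset G$, a contradiction.

So $\mathbb R^2/\mathcal G$ is a plane. The image of $W$ in it is compact. The map from the compact set $W$ onto its image in a Hausdorff space is a quotient map, and it makes exactly the identifications of $q$. So $X$ is homeomorphic to this compact subset of the plane. Finally $W$ is connected, since every vertical segment $\{x\}\times[0,h(x)]$ meets $[0,1]\times\{0\}$. So $X=q(W)$ is a plane continuum.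

**Step 2: the order "below" on $X$.** The purpose is to describe how one descends from a point to $p$. Write a point of $X$ as $z=(J_z,\tau(z))$, where $\tau(z)$ is its height and $J_z$ is a component of $H_{\tau(z)}$. The map $\tau:X\to[0,1]$ is continuous, because $\tau\circ q$ is the second coordinate. For $s\le\tau(z)$ put
$$z|s=q(x,s)\quad\text{for any }x\in J_z .$$
This does not depend on $x$, since $J_z$ is a connected subset of $H_s$. Think of $z|s$ as the shadow of $z$ at height $s$. Since $J_z\subset J_{z|s}$, we have $(z|s)|r=z|r$ for $r\le s$.

Write $y\le z$ if $\tau(y)\le\tau(z)$ and $y=z|\tau(y)$. As $z|\tau(y)$ is the component of $H_{\tau(y)}$ containing $J_z$, this is the same as $\tau(y)\le\tau(z)$ and $J_z\subset J_y$. So $\le$ is a partial order, and its least element is $p$. If $y<z$ then $\tau(y)<\tau(z)$, because $z|\tau(z)=z$. For $x\in J_z$ the lower set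
$${\downarrow}z=\{z|s:0\le s\le\tau(z)\}=q(\{x\}\times[0,\tau(z)])$$
is compact, and $\tau$ maps it continuously and injectively, hence homeomorphically, onto $[0,\tau(z)]$.

**Step 3: a candidate arc between two points.** The purpose is to join $a$ to $b$ by going down from $a$ until the shadows of $a$ and $b$ agree, and then up to $b$. Let $S$ be the set of $s\le\min(\tau(a),\tau(b))$ with $a|s=b|s$. It is closed, because $s\mapsto a|s$ and $s\mapsto b|s$ are continuous maps into a Hausdorff space. It is closed downward by $(z|s)|r=z|r$, and it contains $0$. So $S=[0,s^*]$ for some $s^*$. Let $c=a|s^*=b|s^*$ and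
$$A(a,b)=\{a|s:s^*\le s\le\tau(a)\}\cup\{b|s:s^*\le s\le\tau(b)\}.$$
By Step 2 each piece is an arc or a point. A common point of the two pieces, of height $s$, satisfies $a|s=b|s$, so $s\le s^*$ and the point is $c$. Hence $A(a,b)$ is an arc from $a$ to $b$, or a point if $a=b$.

**Step 4: nothing else connects $a$ to $b$.** The purpose is to show that these arcs cannot be avoided; hereditary unicoherence will follow at once.

**Lemma 1.** If $K\subset X$ is a subcontinuum and $a,b\in K$, then $A(a,b)\subset K$.

*Proof.* The idea: if $K$ misses a point $z=a|t$ below $a$, then the part of $X$ above height $t$ that sits over $J_z$ can be cut off from the rest of $K$ by a clopen piece of $H_t$.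

Suppose $A(a,b)\not\subset K$. Then $a\ne b$. The set $A(a,b)\setminus K$ is non-empty and open in an arc, so it contains a point $z\ne c$. By symmetry let $z=a|t$ with $t>s^*$. Since $a\in K$, we have $z\neq a$, so $t<\tau(a)$. If $t\le\tau(b)$, then $t\notin S$ gives $b|t\ne z$.

Let $F_0$ be the set $\{x\in H_t:q(x,t)\in K\}$, together with $J_{b|t}$ in case $t\le\tau(b)$. It is compact. It is disjoint from $J_z$, because $z\notin K$ and because $J_{b|t}$ and $J_z$ are different components of $H_t$. In a compact metric space, a component is the intersection of the clopen sets containing it. So the complements of the clopen subsets of $H_t$ containing $J_z$ cover $F_0$, finitely many of them suffice, and intersecting the corresponding clopen sets we get a partition $H_t=O\sqcup O'$ into compact sets with $J_z\subset O$ and $O\cap F_0=\emptyset$. Put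
$$Y=q(W\cap(O\times[t,1])),\qquad Y'=q(W\cap(O'\times[t,1])).$$
Both are compact. Their union is $\tau^{-1}[t,1]$, since $(x,s)\in W$ with $s\ge t$ implies $x\in H_s\subset H_t$. They are disjoint, since for $s\ge t$ each component of $H_s$ is a connected subset of $H_t$ and lies in $O$ or in $O'$.

No point of $K$ of height $t$ lies in $Y$: it would be $q(x,t)$ with $x\in O\cap F_0$. Therefore
$$K\cap Y=\bigl(K\cap\{\tau>t\}\bigr)\setminus Y' .$$
The left side is closed in $K$ and the right side is open in $K$, so $K\cap Y$ is clopen in $K$. It contains $a$, since $\tau(a)>t$ and $J_a\subset J_z\subset O$. It does not contain $b$: either $\tau(b)<t$, or $J_b\subset J_{b|t}\subset O'$ and $b\in Y'$. So $K$ is disconnected, a contradiction. $\square$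

**Step 5: $X$ is a dendroid, and its arcs are the sets $A(a,b)$.** This step collects what Lemma 1 gives. $X$ is arcwise connected by Step 3. If $K_1,K_2$ are subcontinua and $a,b\in K_1\cap K_2$, then $A(a,b)\subset K_1\cap K_2$; so any two points of $K_1\cap K_2$ lie in a connected subset of it, and $K_1\cap K_2$ is connected. Thus $X$ is hereditarily unicoherent, hence a dendroid. An arc in $X$ with ends $a,b$ is a subcontinuum, so it contains $A(a,b)$. A connected subset of an arc containing both ends is the whole arc, so the two are equal. Hence $[a,b]=A(a,b)$, and in particular $[p,z]={\downarrow}z$.

**Step 6: $X$ is smooth at $p$.** The purpose is to see that vertical segments below convergent points converge. Let $z_n\to z$ and choose $x_n\in J_{z_n}$. Given any subsequence, compactness of $W$ yields a further subsequence along which $(x_n,\tau(z_n))\to(x,t)\in W$, and then $q(x,t)=\lim z_n=z$. Along it, $\{x_n\}\times[0,\tau(z_n)]\to\{x\}\times[0,t]$ in the Hausdorff metric. As $q$ is uniformly continuous, the images converge: $[p,z_n]\to q(\{x\}\times[0,t])=[p,z]$. Every subsequence has a further subsequence with this limit, so $[p,z_n]\to[p,z]$. So $X$ is a smooth plane dendroid.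

## 5. Under (N), the endpoints form a copy of the graph

From now on assume (N) and $\inf h=0$. By (N), applied with $I=[0,1]$, the infimum is not attained, so $h>0$ everywhere. Let $\Gamma$ be the graph of $h$, and $e_x=q(x,h(x))$.

**Lemma 2.** $E(X)=\{e_x:x\in[0,1]\}$ is the set of $\le$-maximal points, and $q|_\Gamma:\Gamma\to E(X)$ is a homeomorphism. Moreover $X$ is non-degenerate.

*Proof.* **Step 1: the maximal points are the $e_x$.** This step identifies the tops of the order. If a non-degenerate interval $I\ni x$ were contained in $H_{h(x)}$, we would have $h\ge h(x)$ on $I$, against (N). So $\{x\}$ is a component of $H_{h(x)}$, and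
$$q^{-1}(e_x)=\{(x,h(x))\}.\tag{1}$$
If $z\ge e_x$, then $J_z\subset\{x\}$, so $J_z=\{x\}$. As $x\in H_{\tau(z)}$, we get $\tau(z)\le h(x)$, hence $\tau(z)=h(x)$ and $z=e_x$. So $e_x$ is maximal. Conversely, let $z$ be maximal and $x\in J_z$. Then $\tau(z)\le h(x)$ and $J_{e_x}=\{x\}\subset J_z$, so $z\le e_x$ and $z=e_x$.

**Step 2: maximal points are endpoints.** This is one half of the description of $E(X)$. Every arc in $X$ is $A(a,b)$, where $a,b$ are its ends. A point of it other than $a,b$ is $a|s$ with $s<\tau(a)$ or $b|s$ with $s<\tau(b)$, so it lies strictly below $a$ or $b$ and is not maximal. So a maximal point can only be an end of an arc containing it.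

**Step 3: non-maximal points are not endpoints, and $X$ is non-degenerate.** This is the other half. If $z\neq p$ and $z<y$, then $z$ is a point of the arc $[p,y]={\downarrow}y$ different from its ends $p$ and $y$. It remains to treat $p$, and here we use $\inf h=0$. For $t>0$ we have $[0,1]\not\subset H_t$. So no component of $H_t$ contains both $0$ and $1$, and $e_0|t\ne e_1|t$ whenever both are defined. Hence $s^*=0$ for the pair $e_0,e_1$. Since $h(0),h(1)>0$, both pieces of $A(e_0,e_1)$ are non-degenerate and $p$ is interior to this arc. So $p$ is not an endpoint; it is not maximal either, as $p<e_0$. In particular $e_0\ne e_1$.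

**Step 4: the topology is right.** We compare convergence in $E(X)$ and in $\Gamma$. The map $q|_\Gamma$ is continuous, and by (1) it is a bijection onto $E(X)$. Let $e_{x_n}\to e_x$. Every limit point of the sequence $(x_n,h(x_n))$ in the compact set $W$ is mapped by $q$ to $e_x$, so by (1) it is $(x,h(x))$. Hence $(x_n,h(x_n))\to(x,h(x))$, and the inverse is continuous. $\square$

## 6. Under (N), Suslinian means countably many discontinuities

The proofs of this section and the next bear the numbers Lemma 4 and Lemma 3; they are independent of each other.

**Lemma 4.** Under (N) and $\inf h=0$: $X$ is Suslinian iff $D$ is countable.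

*Proof.* **Step 1: if $D$ is countable, a countable set meets every non-degenerate subcontinuum.** This proves one direction, as for the harmonic fan. Fix $t>0$ and let $Z_t$ be the set of non-maximal points of height $t$. Such a point $z$ is given by a component $J$ of $H_t$. There are only countably many non-degenerate components, since they are disjoint intervals. Suppose $J=\{x\}$. Non-maximality gives $y>z$, so $J_y=\{x\}$ and $h(x)\ge\tau(y)>t$. If $x\in(0,1)$ and $h$ were continuous at $x$, a neighbourhood of $x$ would lie in $H_t$, and the component of $x$ would be non-degenerate. So $x\in D\cup\{0,1\}$. Hence $Z_t$ is countable, and so is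
$$Z=\bigcup\{Z_t:t\in\mathbb Q,\ t>0\}.\tag{2}$$
Let $K$ be a non-degenerate subcontinuum and $a\ne b$ in $K$. By Lemma 1, $K\supset A(a,b)$. One of the two pieces of $A(a,b)$ is non-degenerate, so for $z=a$ or $z=b$, and some $r<\tau(z)$, all $z|s$ with $r\le s\le\tau(z)$ are in $K$. Take a rational $t\in(r,\tau(z))$. The point $z|t$ is strictly below $z$, so it is not maximal, and it has height $t>0$. So $z|t\in K\cap Z$. In a disjoint family of non-degenerate subcontinua, different members contain different points of $Z$, so the family is countable.

**Step 2: if $D$ is uncountable, there are uncountably many disjoint subcontinua.** This proves the other direction. As $h$ is usc, at each $x\in D$ the liminf of $h$ from at least one side is smaller than $h(x)$. So there are a side and a rational $t>0$ such that the liminf from that side is $<t<h(x)$. There are countably many pairs (side, $t$), so uncountably many $x\in D$ share the same one. Fix it. For each of these $x$ let $J(x)$ be the component of $H_t$ containing $x$. Arbitrarily close to $x$ on the chosen side there are points with $h<t$, so $x$ is the end of $J(x)$ on that side. Hence different $x$ have different $J(x)$. Consider the sets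
$$q\bigl(W\cap(J(x)\times[t,1])\bigr).$$
They are pairwise disjoint, since for $s\ge t$ each component of $H_s$ lies in one component of $H_t$. Each is a continuum: $W\cap(J(x)\times[t,1])$ is compact, and it is the union of $J(x)\times\{t\}$ and the vertical segments $\{y\}\times[t,h(y)]$, $y\in J(x)$, attached to it. Each is non-degenerate, since it contains points of heights $t$ and $h(x)>t$. So $X$ is not Suslinian. $\square$

## 7. Under (L) and (D), the graph is connected

A first attempt at this would go as follows. If $\Gamma$ splits into two open pieces over sets $A$ and $B$, look at a point $c$ where $A$ and $B$ meet. If $h$ is continuous at $c$, points near $c$ are in the same set as $c$, which is impossible. If $c\in D$ and $c\in A$, condition (L) produces points of $A$ close to $c$ on both sides. This is no contradiction: on the same side of $c$ there may be points of $B$, even closer, because $h$ jumps at $c$ and the graph over them may stay away from $(c,h(c))$. The way out is to choose $c$ so that near it, on each side, only one of $A$, $B$ occurs. Countability of $D$ makes this choice possible, through the Observation of Section 2.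

**Lemma 3.** If (L) and (D) hold, then $\Gamma$ is connected.

*Proof.* Suppose $\Gamma=U\sqcup V$ with $U,V$ non-empty and open in $\Gamma$. Let $A,B$ be their projections to $[0,1]$, so $[0,1]=A\sqcup B$, and let $F=\overline A\cap\overline B$.

**Step 1: $F$ has an isolated point.** This finds the good point $c$. $F$ is closed, and it is non-empty because $[0,1]$ is connected: otherwise $\overline A$ and $\overline B$ would be disjoint closed sets covering $[0,1]$. If $h$ is continuous at $x$, then $(y,h(y))$ is close to $(x,h(x))$ for $y$ close to $x$. So a neighbourhood of $x$ lies in $A$ or in $B$, and $x\notin F$. Thus $F\subset D$ is a non-empty countable compact set, and by the Observation it has an isolated point $c$. Say $c\in A$; the other case is the same with the names exchanged.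

**Step 2: a neighbourhood of $c$ lies in $A$.** This contradicts $c\in\overline B$ and ends the proof. If $c<1$, choose $\delta>0$ with $(c,c+\delta)\subset[0,1]\setminus F$. A point of $A\cap(c,c+\delta)$ is not in $\overline B$, so it has a neighbourhood contained in $A$; likewise with $A$ and $B$ exchanged. So $A\cap(c,c+\delta)$ and $B\cap(c,c+\delta)$ are disjoint open sets covering the interval $(c,c+\delta)$, which therefore lies in $A$ or in $B$. By (L) there are $y_n\downarrow c$, $y_n\neq c$, with $(y_n,h(y_n))\to(c,h(c))\in U$. So $y_n\in A$ eventually, and the interval lies in $A$. If $c>0$, the same argument works on the left. So $c$ has a neighbourhood in $[0,1]$ contained in $A$, and $c\notin\overline B$, a contradiction. $\square$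

At this point the second half of Theorem A is proved. If $h:[0,1]\to(0,1]$ is usc with $\inf h=0$ and (N), (L), (D), then $X_h$ is a smooth plane dendroid by Section 4, it is non-degenerate and $E(X_h)$ is homeomorphic to $\Gamma$ by Lemma 2, $\Gamma$ is connected by Lemma 3, and $X_h$ is Suslinian by Lemma 4. What is missing is a function.

## 8. Building $h$ by oscillating subdivision

We need upper semicontinuity, (N), (L), (D) and $\inf h=0$. The plan is to prescribe $h$ on a countable dense set $Q$, level by level, keeping so much control that $h$ is forced to be continuous off $Q$.

**Step 1: cells.** This sets up the bookkeeping. A *cell of level $n$* is an open interval $C=(a,b)\subset[0,1]$ of length $\le2^{-n}$, with numbers $\eta(a),\eta(b)\in(0,1]$ attached to its ends and a number $m(C)$ with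
$$0\le m(C)<\min(\eta(a),\eta(b)).$$
Put $M(C)=\max(\eta(a),\eta(b))$. The values $\eta$ will be the values of $h$ at the ends, and $m(C)$, $M(C)$ are bounds for $h$ inside $C$. The only cell of level $0$ is $(0,1)$, with $\eta(0)=\eta(1)=1$ and $m((0,1))=0$.

**Step 2: subdividing a cell, with a profile still to be chosen.** The purpose is to pass from level $n$ to level $n+1$. Let $C=(a,b)$ have level $n$, write $m=m(C)$, and let $\ell$ be the affine function with $\ell(a)=\eta(a)$, $\ell(b)=\eta(b)$. Let $\kappa:(a,b)\to(0,1]$ be a continuous function, the *profile*, to be chosen below, and put
$$\varphi(x)=m+(\ell(x)-m)\,\kappa(x)\qquad(x\in(a,b)).$$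
Since $\ell>m$, $\varphi$ is continuous and $m<\varphi\le\ell\le M(C)$. Start with a subset of $(a,b)$ that is locally finite in $(a,b)$ (finitely many points in each compact subinterval) and accumulates at both $a$ and $b$; this set also is to be chosen below. On the compact interval between two consecutive points of it, $\varphi$ is uniformly continuous, so we can insert finitely many further points there to obtain a set $\{q_i:i\in\mathbb Z\}$, indexed increasingly, with $q_i\to a$ as $i\to-\infty$, $q_i\to b$ as $i\to+\infty$, and
$$q_{i+1}-q_i\le2^{-n-1},\qquad|\varphi(q_{i+1})-\varphi(q_i)|\le2^{-n-1}.$$
These are the *division points* of $C$. Put $\eta(q_i)=\varphi(q_i)$. Then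
$$m(C)<\eta(q_i)\le M(C)\qquad(i\in\mathbb Z).\tag{3}$$
The cells of level $n+1$ in $C$ are $C_i=(q_i,q_{i+1})$. With $\mu_i=\min(\eta(q_i),\eta(q_{i+1}))>m(C)$, choose $m(C_i)$ such that
$$m(C)<m(C_i)<\mu_i,\qquad m(C_i)\ge\mu_i-2^{-n-1}.$$
This is possible because $\max(m(C),\mu_i-2^{-n-1})<\mu_i$. By (3), $M(C_i)\le M(C)$, and
$$M(C_i)-m(C_i)\le|\eta(q_{i+1})-\eta(q_i)|+2^{-n-1}\le2^{-n}.$$
So a cell of level $n\ge1$ satisfies $M-m\le2^{1-n}$.

**Step 3: the function $h$.** The purpose is to define $h$ from the cells. Let $Q$ be the countable set consisting of $0$, $1$ and all division points of all cells. Cells are nested or disjoint, and a division point of a cell lies in no smaller cell. So each point of $Q\setminus\{0,1\}$ is a division point of exactly one cell, and $\eta$ is well defined on $Q$. Every point of $Q\setminus\{1\}$ is the left end of some cell, and every point of $Q\setminus\{0\}$ is the right end of some cell. Each $x\notin Q$ lies in exactly one cell $C_n(x)$ of each level $n$; these are nested, with lengths tending to $0$. Put $h=\eta$ on $Q$. For $x\notin Q$ let $h(x)$ be the unique point of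
$$\bigcap_n\,[m(C_n(x)),M(C_n(x))],$$
an intersection of nested compact intervals with lengths tending to $0$.

**Step 4: bounds inside a cell.** This is the control that all later arguments use:
$$\text{if $x$ lies in a cell $C$, then}\quad m(C)<h(x)\le M(C).\tag{4}$$
Let $x\in Q$. Then $x$ is a division point of some cell $D'$. Both $C$ and $D'$ contain $x$, so they are nested, and since $x$ lies in no cell properly inside $D'$, we have $D'\subset C$. By (3), $h(x)\in(m(D'),M(D')]\subset(m(C),M(C)]$. Let $x\notin Q$ and $C=C_n(x)$. Then $h(x)\ge m(C_{n+1}(x))>m(C)$ and $h(x)\le M(C)$.

If $C$ has division points $q_i$, then (4) applied to the cells $C_i$ gives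
$$h\le\max(\eta(q_i),\eta(q_{i+1}))\quad\text{on }[q_i,q_{i+1}].\tag{5}$$

**Step 5: what holds for every profile.** This isolates the role of the profile. By (4) and $\eta\in(0,1]$ on $Q$, we have $0<h\le1$. If $x\notin Q$, then by (4) $h$ oscillates by at most $2^{1-n}$ on the neighbourhood $C_n(x)$, $n\ge1$. So $h$ is continuous at $x$. Hence $D\subset Q$, which is (D), and $h$ is usc and satisfies (L) at each $x\notin Q$. What depends on the profile is (N), the infimum, and everything at points of $Q$. These are governed by the behaviour of $\eta(q_i)$ as $i\to\pm\infty$.

**A first profile, and why it fails.** Put $\rho(x)=(x-a)(b-x)\in(0,\frac14]$. The simplest profile is $\kappa=\rho$: make the values sink to the lower bound $m(C)$ at both ends of each cell, so that $h$ drops next to every point of $Q$. Then $\varphi\to m(C)$ at both ends, so $\eta(q_i)\to m(C)$ as $i\to\pm\infty$.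

Much works. If $x\notin Q$, each $C_n(x)$ has division points on either side of $x$ at which $h$ is close to $m(C_n(x))<h(x)$, so (N) holds at $x$. If $a\in Q$ is the left end of the cell $C$, then by (5) $\limsup_{x\to a+}h(x)\le m(C)<h(a)$, and similarly on the left. So $h$ is usc and (N) holds at $a$. Also $\inf h=0$, since $m((0,1))=0$. By Section 4, Lemma 2 and Lemma 4, $X_h$ is a Suslinian smooth plane dendroid whose endpoint set is a copy of $\Gamma$.

But take $a\in Q\cap(0,1)$, with cells $C'$ on its left and $C$ on its right. Then $\limsup_{x\to a}h(x)\le\max(m(C'),m(C))<h(a)$, so $(a,h(a))$ is an isolated point of $\Gamma$. So $\Gamma$, and with it $E(X_h)$, is disconnected. The drop that gave us (N) at $a$ has cut the point $(a,h(a))$ off from the rest of the graph. At the ends of a cell, the values must come close to $m(C)$ infinitely often, for (N), *and* come back to $\eta(a)$ infinitely often, for (L), without ever exceeding it in the limit, for semicontinuity. This is the behaviour of $\sin^2(1/x)$ at $0$.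

**Step 6: the oscillating profile.** The purpose is to choose $\kappa$ and the starting set in Step 2. Put
$$\kappa=\rho+(1-\rho)\sin^2(1/\rho)\in[\rho,1].$$
On $(a,\frac{a+b}2]$ the function $\rho$ is continuous and strictly increasing, with $\rho\to0$ at $a$. So for all large integers $k$ there is exactly one $x_k$ in this half with $1/\rho(x_k)=k\pi/2$, and $x_k\downarrow a$. For odd $k$ we have $\sin^2(1/\rho)=1$, $\kappa=1$, and $\varphi(x_k)=\ell(x_k)\to\eta(a)$. For even $k$ we have $\sin(1/\rho)=0$, $\kappa=\rho$, and $\varphi(x_k)\to m(C)$. Let $x_k'=a+b-x_k$ be the mirror images in the right half. As $\rho(x'_k)=\rho(x_k)$, the same computation gives $\varphi(x'_k)=\ell(x'_k)\to\eta(b)$ along odd $k$ and $\varphi(x_k')\to m(C)$ along even $k$. Take the points $x_k,x'_k$ ($k$ large) as the starting set in Step 2. Since $m(C)<\varphi\le\ell$ everywhere, the additional points can neither raise the upper limits nor lower the lower limits. So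
$$\limsup_{i\to-\infty}\eta(q_i)=\eta(a),\qquad\limsup_{i\to+\infty}\eta(q_i)=\eta(b),\qquad\liminf_{i\to\pm\infty}\eta(q_i)=m(C).\tag{6}$$

**Step 7: all conditions hold.** This step finishes the construction.

*Points $x\notin Q$.* By Step 5 only (N) is left. Let $I\ni x$ be a non-degenerate interval. It contains a one-sided neighbourhood of $x$. For large $n$ the part of $C_n(x)=(a,b)$ on that side of $x$ lies in $I$. By (4), $h(x)>m(C_n(x))$. So by (6) there are division points $q_i>x$ near $b$, and $q_i<x$ near $a$, with $h(q_i)<h(x)$. One of them is in $I$, so (N) holds at $x$.

*Points $a\in Q$.* Let $a\ne1$, and let $C=(a,b)$ be a cell with left end $a$ and division points $q_i$. By (5) and (6), $\limsup_{x\to a+}h(x)\le\eta(a)=h(a)$. By (6) there is a sequence of $q_i\downarrow a$ with $h(q_i)\to h(a)$, and another one with $h(q_i)\to m(C)<h(a)$. If $a\ne0$, the same holds on the left, with a cell whose right end is $a$. So $h$ is usc at $a$, and (L) and (N) hold at $a$.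

*Infimum.* By (6) for the cell $(0,1)$, $\inf h\le m((0,1))=0$, so $\inf h=0$, while $h>0$ by Step 5.

So $h:[0,1]\to(0,1]$ is usc with $\inf h=0$ and satisfies (N), (L) and (D). Together with the end of Section 7 this proves Theorem A. $\blacksquare$

## 9. Connected endpoint set, (L), and the Darboux property: proof of Theorem B

Let $h:[0,1]\to[0,1]$ be usc with $\inf h=0$ and (N). By Section 4, $X_h$ is a smooth plane dendroid. By Lemma 2, $E(X_h)$ is homeomorphic to $\Gamma$. By Lemma 4, $X_h$ is Suslinian iff $D$ is countable. It remains to show that if $D$ is countable, then the three properties "$E(X_h)$ connected", (L) and "$h$ Darboux" are equivalent. We go around a circle.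

**Step 1: (L) implies that $E(X_h)$ is connected.** This closes one arrow with what we have: combine Lemmas 2 and 3.

**Step 2: if $E(X_h)$ is connected, then $h$ is Darboux.** We show that the graph over every compact interval is connected; projecting to the second coordinate then gives an interval. By Lemma 2, $\Gamma$ is connected. Write $\Gamma|_P$ for the part of $\Gamma$ over $P\subset[0,1]$. Let $a<b$ and suppose $\Gamma|_{[a,b]}=U\sqcup V$ with $U,V$ non-empty and relatively open. Then $U,V$ are also closed in $\Gamma|_{[a,b]}$, hence closed in $\Gamma$.

Suppose $(a,h(a))$ and $(b,h(b))$ both lie in $U$. Then $V\subset\Gamma|_{(a,b)}$. As $V$ is relatively open and $\Gamma|_{(a,b)}$ is open in $\Gamma$, $V$ is open in $\Gamma$. So $V$ is clopen in $\Gamma$, non-empty and not all of $\Gamma$, which is impossible. The case where both lie in $V$ is the same. Suppose $(a,h(a))\in U$ and $(b,h(b))\in V$. Then $U\cup\Gamma|_{[0,a]}$ and $V\cup\Gamma|_{[b,1]}$ are closed in $\Gamma$, non-empty and disjoint, and they cover $\Gamma$, which is impossible. The remaining case is the same with the names exchanged.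

So $\Gamma|_{[a,b]}$ is connected and $h([a,b])$ is an interval. Every non-degenerate interval is an increasing union of non-degenerate compact intervals, so its image is an increasing union of intervals, hence an interval. So $h$ is Darboux.

**Step 3: if $h$ is Darboux, then (L) holds.** This closes the circle, and here (N) enters. Let $x<1$ and $0<\delta<1-x$. By (N) for the interval $[x,x+\delta)$ there is $y\in(x,x+\delta)$ with $h(y)<h(x)$. The interval $h([x,y])$ contains $h(y)$ and $h(x)$, so every value strictly between them is taken on $[x,y]$. It is not taken at $x$ or $y$, so it is taken in $(x,y)$. So $h$ takes values arbitrarily close to $h(x)$ on $(x,x+\delta)$. As $\delta$ is arbitrary, there are $y_n\downarrow x$, $y_n\ne x$, with $h(y_n)\to h(x)$. The left side is the same. $\blacksquare$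

## 10. Dense endpoints and no countable separators: proof of Theorem C

Let $h$ be as in Theorem A and $X=X_h$. By Theorem B, $h$ is Darboux.

**Step 1: $X\setminus E(X)$ is a countable union of arcs.** We use the countable set $Z$ from (2). Let $z$ be non-maximal, say $z<y$, and choose a rational $t\in(\tau(z),\tau(y))$. Then $y|t$ is non-maximal, so $y|t\in Z$, and $z\le y|t$. Conversely, points below a point of $Z$ are non-maximal. By Lemma 2 the non-maximal points are those of $X\setminus E(X)$, so
$$X\setminus E(X)=\bigcup_{y\in Z}[p,y].$$
Each $[p,y]={\downarrow}y$ is an arc, since points of $Z$ have positive height.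

**Step 2: approaching any point by endpoints, from a prescribed side.** This is the tool for the rest.

**Lemma 5.** Let $z=([\alpha,\beta],t)\in X$ with $t>0$, and let $C\subset[0,1]$ be countable. If $\alpha>0$, there are $y_n\to\alpha$ with $y_n<\alpha$, $y_n\notin C$ and $e_{y_n}\to z$. If $\beta<1$, there are $y_n\to\beta$ with $y_n>\beta$, $y_n\notin C$ and $e_{y_n}\to z$.

*Proof.* Let $\beta<1$ and let $\delta>0$ be small enough that $\beta+\delta\leq 1$. The set $P=h((\beta,\beta+\delta))$ is an interval, by the Darboux property. It contains a value $v<t$, since $\beta$ is the right end of a component of $H_t$. Its closure contains $h(\beta)\ge t$, by (L). So $P\supset[v,t)$. Given $\varepsilon>0$, uncountably many values in $P$ therefore lie within $\varepsilon$ of $t$, and only countably many of them belong to $h(C)$. So there is $y\in(\beta,\beta+\delta)\setminus C$ with $|h(y)-t|<\varepsilon$. Letting $\delta,\varepsilon\to0$ we get $y_n\to\beta$ with $(y_n,h(y_n))\to(\beta,t)\in W$, so $e_{y_n}\to q(\beta,t)=z$. The case $\alpha>0$ is symmetric. $\square$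

**Step 3: $E(X)$ is dense.** We treat positive height and height $0$ separately. If $\tau(z)>0$, then $J_z\ne[0,1]$ because $\inf h=0$. So $J_z=[\alpha,\beta]$ has $\alpha>0$ or $\beta<1$, and $z\in\overline{E(X)}$ by Lemma 5. The only point of height $0$ is $p$. Take $x_n$ with $h(x_n)\to0$. Every limit point of $(x_n,h(x_n))$ is of the form $(x,0)$, which $q$ maps to $p$. So $e_{x_n}\to p$.

**Step 4: a separation by a countable closed set, seen on $[0,1]$.** The purpose is to transfer the problem to the interval, as in Lemma 3. Let $K\subset X$ be countable and closed, and suppose $X\setminus K=U\sqcup V$ with $U,V$ non-empty and open. Put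
$$A=\{x:e_x\in U\},\qquad B=\{x:e_x\in V\},\qquad C=\{x:e_x\in K\}.$$
These sets partition $[0,1]$. $C$ is countable because $x\mapsto e_x$ is injective, and $A,B\ne\emptyset$ because $E(X)$ is dense. Let $F$ be the set of $x\in[0,1]$ all of whose neighbourhoods in $[0,1]$ meet both $A$ and $B$. It is closed.

(i) *An interval $G$, relatively open in $[0,1]$ and disjoint from $F$, misses $A$ or misses $B$.* Let $G_A$, respectively $G_B$, be the set of points of $G$ having a neighbourhood that misses $A$, respectively $B$. Both are open, and they cover $G$ since $G\cap F=\emptyset$. They are disjoint: a point in both would have a neighbourhood missing $A\cup B$, hence contained in the countable set $C$, which is impossible. As $G$ is connected, one of them is empty. If $G_A=\emptyset$, then $G=G_B$ misses $B$; if $G_B=\emptyset$, then $G$ misses $A$. Taking $G=[0,1]$ we see that $F\neq\emptyset$.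

(ii) *$F$ is countable.* Let $x\notin C\cup D$. Then $y\mapsto e_y=q(y,h(y))$ is continuous at $x$, and $e_x\in U\cup V$. So for $y$ near $x$ the point $e_y$ lies in the same one of $U,V$, and $x\notin F$. So $F\subset C\cup D$.

By the Observation $F$ has an isolated point $c$. Choose $\delta>0$ with $(c-\delta,c+\delta)\cap F=\{c\}$. By (i), each of the (at most two non-empty) sides $(c-\delta,c)\cap[0,1]$ and $(c,c+\delta)\cap[0,1]$ misses $A$ or misses $B$.

**Step 5: the case $c\notin C$.** Here we can argue as in Lemma 3. Say $e_c\in U$. By (L), each non-empty side contains points $y_n\to c$ with $h(y_n)\to h(c)$, so $e_{y_n}\to e_c$ and $y_n\in A$ eventually. So each non-empty side meets $A$ and therefore misses $B$. As $c\in A$, a neighbourhood of $c$ misses $B$, contradicting $c\in F$. If $e_c\in V$, exchange the names.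

**Step 6: the case $c\in C$.** The argument of Lemma 3 stops here: $e_c$ lies in $K$, so it does not matter to which side of the separation the graph near $(c,h(c))$ belongs. Instead we look at the points just *below* $e_c$ and show that they are all in $K$, which is too many.

Since $c\in F$ and $c\notin A\cup B$, the punctured neighbourhood of $c$ must meet both $A$ and $B$. So both sides are non-empty, that is $0<c<1$, and one side misses $B$ while the other misses $A$. Exchanging the names $U,V$ if necessary, the left side misses $B$ and the right side misses $A$.

For $0<t<h(c)$ let $J_t=[\alpha_t,\beta_t]$ be the component of $H_t$ containing $c$, and $z_t=(J_t,t)$. The sets $J_t$ shrink as $t$ grows. The intersection $\bigcap_{t<h(c)}J_t$ is an interval containing $c$ and contained in $\bigcap_{t<h(c)}H_t=H_{h(c)}$, so it equals $\{c\}$ by (N). By compactness, $J_t\subset(c-\delta,c+\delta)\cap(0,1)$ for all $t<h(c)$ close enough to $h(c)$. Fix such a $t$. As $\alpha_t>0$, Lemma 5 gives $y_n\to\alpha_t$ with $y_n<\alpha_t\le c$, $y_n\notin C$ and $e_{y_n}\to z_t$. As $\alpha_t>c-\delta$, eventually $y_n\in(c-\delta,c)$. This side misses $B$ and $y_n\notin C$, so $y_n\in A$ and $e_{y_n}\in U$. Hence $z_t\in\overline U$.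 Symmetrically, using $\beta_t<1$ and the right side, $z_t\in\overline V$. Since $U$ and $V$ are disjoint and open, $\overline U\cap\overline V$ misses $U\cup V=X\setminus K$, so $\overline U\cap\overline V\subset K$. So $z_t\in K$ for all $t$ in a non-degenerate interval. These points have different heights, so $K$ is uncountable, a contradiction.

Hence $X\setminus K$ is connected.

**Step 7: $X$ is not rational.** This is a direct consequence. If $X$ were rational, then, $X$ being non-degenerate, there would be a non-empty open $O$ with $\overline O\ne X$ and countable boundary $K=\overline O\setminus O$. Then $X\setminus K=O\sqcup(X\setminus\overline O)$ would be a separation of the complement of a countable closed set, which was just shown to be impossible. $\blacksquare$
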